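\title{The bilinear Rubio de Francia square function for arbitrary squares is unbounded}

\begin{abstract}
A collection $\Omega$ of disjoint axis-parallel squares in the frequency plane defines a bilinear square function $T_\Omega(f,g)$, the $\ell^2$ sum of the bilinear Fourier multipliers with symbols $\mathbf 1_\omega$, $\omega\in\Omega$. We show that no estimate $L^p\times L^q\to L^s$ holds uniformly in $\Omega$, for any exponents and even in weak type, and that all such estimates fail for one fixed collection. Over collections that use at most $K$ dyadic scales, the norm of $T_\Omega$ grows exactly like $\sqrt K$ when $p,q>2$, and it is infinite already for $K=1$ when $\min(p,q)<2$.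
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\hat f(\xi)=\int_{\mathbb R} f(x)e^{-2\pi i x\xi}\,dx$. For a bounded interval $I$ and $f\in L^1(\mathbb R)$, let
\[
\pi_If(x)=\int_I\hat f(\xi)e^{2\pi ix\xi}\,d\xi
\]
be the part of $f$ with frequencies in $I$. A \emph{square} is a set $I\times J\subset\mathbb R^2$ with $I,J$ bounded intervals of the same positive length. For a collection $\Omega$ of mutually disjoint squares (it is countable) and Schwartz functions $f,g$ on $\mathbb R$, define
\[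
T_\Omega(f,g)(x)=\Big(\sum_{\omega\in\Omega}\Big|\int_{\mathbb R^2}\hat f(\xi)\hat g(\eta)\mathbf 1_\omega(\xi,\eta)e^{2\pi ix(\xi+\eta)}\,d\xi\,d\eta\Big|^2\Big)^{1/2}.
\]
Without the factor $\mathbf 1_\omega$ the integral is the product $f(x)g(x)$, so each term is the part of the product that comes from frequency pairs in $\omega$. For $\omega=I\times J$ the integral factors, and
\begin{equation}\label{eq:factor}
T_\Omega(f,g)(x)^2=\sum_{I\times J\in\Omega}|\pi_If(x)|^2\,|\pi_Jg(x)|^2 .
\end{equation}
The sum is finite at every point: the $\ell^2$ norm is at most the $\ell^1$ norm and the squares are disjoint, so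
\begin{equation}\label{eq:finite}
T_\Omega(f,g)(x)\le\sum_{\omega\in\Omega}\int_\omega|\hat f(\xi)|\,|\hat g(\eta)|\,d\xi\,d\eta\le\|\hat f\|_1\|\hat g\|_1 .
\end{equation}

The linear model is the square function $S_{\mathcal I}f=(\sum_{I\in\mathcal I}|\pi_If|^2)^{1/2}$ of a collection $\mathcal I$ of mutually disjoint intervals. Plancherel's theorem gives $\|S_{\mathcal I}f\|_2\le\|f\|_2$. Rubio de Francia proved that $S_{\mathcal I}$ is bounded on $L^p(\mathbb R)$ for every $p\ge2$, and Journ\'e proved the analogous statement on $L^p(\mathbb R^n)$, $p\ge2$, for arbitrary collections of mutually disjoint rectangles with sides parallel to the axes. The operator $T_\Omega$ is the bilinear version. Squares are used rather than rectangles so that each term carries one scale, its side length. The following question is taken from \cite{BB}.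

\medskip
\noindent\textbf{Question.} \emph{Are there exponents $1<p,q<\infty$, $\frac1s=\frac1p+\frac1q$, and a constant $C<\infty$ such that
\begin{equation}\label{eq:question}
\|T_\Omega(f,g)\|_{s}\le C\|f\|_p\|g\|_q
\end{equation}
for every collection $\Omega$ of mutually disjoint squares and all Schwartz functions $f,g$ on $\mathbb R$?}
\medskip

The relation between the exponents is the one compatible with dilations, since $T_{\lambda\Omega}(f(\lambda\,\cdot),g(\lambda\,\cdot))(x)=T_\Omega(f,g)(\lambda x)$ for $\lambda>0$.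

Two observations suggest a positive answer for $p,q\ge2$. First, if the sides $I$ of the squares belong to a family $\mathcal I$ of disjoint intervals and the sides $J$ to a family $\mathcal J$ of disjoint intervals, then \eqref{eq:factor} gives $T_\Omega(f,g)\le S_{\mathcal I}f\cdot S_{\mathcal J}g$, and $T_\Omega$ is bounded by Rubio de Francia's theorem and H\"older's inequality. This covers the squares of a grid and the squares $I\times I$ along the diagonal. Second, for $F(x,y)=f(x)g(y)$ the square function of Journ\'e's theorem in the plane is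
\begin{equation}\label{eq:journe}
S_\Omega F(x,y)=\Big(\sum_{I\times J\in\Omega}|\pi_If(x)|^2|\pi_Jg(y)|^2\Big)^{1/2},
\end{equation}
which lies in $L^p(\mathbb R^2)$ for $p\ge2$, and $T_\Omega(f,g)(x)=S_\Omega F(x,x)$.

Neither observation settles the question. In general the projections of disjoint squares overlap, so one frequency of $f$ can be cut out at many different scales, and the diagonal is a null set in the plane. The answer is negative. Below, $\|F\|_{s,\infty}=\sup_{\lambda>0}\lambda\,|\{|F|>\lambda\}|^{1/s}$ is the weak $L^s$ quasinorm, with $\|F\|_{\infty,\infty}=\|F\|_\infty$; Chebyshev's inequality gives $\|F\|_{s,\infty}\le\|F\|_s$.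

\begin{theorem}\label{thm:main}
For every integer $m\ge1$ there are a finite collection $\Omega_m$ of mutually disjoint closed squares, with side lengths $2^{-4},2^{-3},\dots,2^{m-5}$, and a Schwartz function $f_m$ such that:
\begin{itemize}
\item[(i)] for every $L\ge2$ there is $C_L$, independent of $m$, with $|f_m(x)|\le C_L(1+|x|)^{-L}$; hence $\sup_m\|f_m\|_p<\infty$ for each $p\in(0,\infty]$;
\item[(ii)] $T_{\Omega_m}(f_m,f_m)(x)\ge2^{-9}\sqrt m$ for every $x\in[0,1)$.
\end{itemize}
Consequently, for all $p,q,s\in(0,\infty]$ there is no constant $C$ such that \eqref{eq:question} holds uniformly in $\Omega$, not even with $\|\cdot\|_{s,\infty}$ on the left.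
\end{theorem}

The failure is not an effect of letting the collection vary.

\begin{theorem}\label{thm:fixed}
There is a single collection $\Omega$ of mutually disjoint closed squares for which $T_\Omega$ satisfies no bound $L^p\times L^q\to L^{s,\infty}$, for any $p,q,s\in(0,\infty]$. Moreover, there is a continuous function $f$ with $|f(x)|\le C_L(1+|x|)^{-L}$ for all $L$ and $T_\Omega(f,f)(x)=\infty$ for every $x\in[0,1)$.
\end{theorem}

Here $T_\Omega(f,f)$ is defined by \eqref{eq:factor}, which makes sense for $f\in L^1$. The third theorem measures the failure. Say that a square has \emph{scale} $k\in\mathbb Z$ if its side length lies in $[2^k,2^{k+1})$. For $1<p,q<\infty$, $\frac1s=\frac1p+\frac1q$, and an integer $K\ge1$, let $N_{p,q}(K)$ be the best constant in \eqref{eq:question} over Schwartz $f,g$ and all collections $\Omega$ of mutually disjoint squares in which at most $K$ scales occur.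

\begin{theorem}\label{thm:scales}
For all $K\ge1$:
\begin{itemize}
\item[(a)] if $p,q>2$, then $c_{p,q}\sqrt K\le N_{p,q}(K)\le C_{p,q}\sqrt K$;
\item[(b)] if $\min(p,q)<2$, then $N_{p,q}(K)=\infty$;
\item[(c)] if $\min(p,q)=2$, then $c\sqrt K\le N_{p,q}(K)\le C_{p,q}K^\theta$, with $\theta=\frac34$ if exactly one of $p,q$ equals $2$, and $\theta=1$ if $p=q=2$.
\end{itemize}
In particular, $N_{p,q}(1)<\infty$ exactly when $p,q\ge2$.
\end{theorem}

We do not determine the exact order of growth in case (c).

Section~\ref{sec:idea} presents the mechanism and works out $m=2$; Section~\ref{sec:main} proves Theorem~\ref{thm:main} and shows that smooth cut-offs fail as well. Theorem~\ref{thm:fixed} is proved in Section~\ref{sec:fixed}, and Theorem~\ref{thm:scales} in Sections~\ref{sec:lower} and~\ref{sec:upper}.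

\section{Wave packets cut at several scales}\label{sec:idea}

All lower bounds come from one form of the uncertainty principle: a function concentrated at a point $t$, once restricted to a frequency interval $I$, is spread over a neighborhood of $t$ of size comparable to $1/|I|$.

\begin{lemma}\label{lem:phase}
Let $I$ be a bounded interval, $t\in\mathbb R$, $\lambda>0$, and let $h\in L^1(\mathbb R)$ be such that $\rho(\xi)=\hat h(\xi)e^{2\pi it\xi}$ is real and at least $\lambda$ for $\xi\in I$. Let $\kappa\ge0$ be integrable and vanish outside $I$. If $|x-t|\le\frac1{16|I|}$, then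
\[
\Big|\int\kappa(\xi)\hat h(\xi)e^{2\pi ix\xi}\,d\xi\Big|\ge\frac\lambda2\int\kappa .
\]
In particular, $|\pi_Ih(x)|\ge\frac12\lambda|I|$.
\end{lemma}

\begin{proof}
Let $u$ be the left endpoint of $I$. Multiplying the integral by the unimodular number $e^{-2\pi iu(x-t)}$ turns it into $\int_I\kappa(\xi)\rho(\xi)e^{2\pi i(\xi-u)(x-t)}\,d\xi$. On $I$ the phase satisfies $|2\pi(\xi-u)(x-t)|\le2\pi|I|\cdot\frac1{16|I|}=\frac\pi8$, so the real part is at least $\cos(\pi/8)\,\lambda\int\kappa$, and $\cos(\pi/8)\ge\frac12$. The last claim is the case $\kappa=\mathbf 1_I$.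
\end{proof}

\subsection*{The functions}
Fix a Schwartz function $\varphi$ whose Fourier transform is smooth, supported in $[0,1]$, nonnegative, and at least $1$ on $[\frac14,\frac34]$. Let $M=2^m$, and for $a\in\{0,\dots,M-1\}$ put
\[
t_a=\frac{a+\frac12}M,\qquad f_{m,a}(x)=e^{2\pi iMa(x-t_a)}\varphi\big(M(x-t_a)\big),\qquad f_m=\sum_{a=0}^{M-1}f_{m,a}.
\]
The substitution $y=x-t_a$ gives
\begin{equation}\label{eq:ft}
\hat f_{m,a}(\xi)=e^{-2\pi i\xi t_a}\int\varphi(My)e^{-2\pi i(\xi-Ma)y}\,dy=M^{-1}\hat\varphi\Big(\frac{\xi-Ma}M\Big)e^{-2\pi i\xi t_a}.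
\end{equation}
Thus $f_{m,a}$ is a bump of width $1/M$ at $t_a$, with frequencies in the block $Q_a=[Ma,M(a+1)]$. The bumps tile $[0,1)$, which keeps $f_m$ bounded. The modulations give each bump a block of its own, so that a frequency interval inside $Q_a$ sees $f_{m,a}$ and no other bump. On the middle half
\[
Q_a'=[Ma+\tfrac M4,\,Ma+\tfrac{3M}4]
\]
of $Q_a$ all $\hat f_{m,b}$ with $b\ne a$ vanish, and \eqref{eq:ft} shows that $\hat f_m(\xi)e^{2\pi it_a\xi}$ is real and at least $M^{-1}$. Lemma~\ref{lem:phase} gives
\begin{equation}\label{eq:one}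
|\pi_If_m(x)|\ge\frac{|I|}{2M}\qquad\text{if } I\subset Q_a'\text{ and }|x-t_a|\le\frac1{16|I|}.
\end{equation}

\subsection*{The mechanism}
Cut $Q_a'$ into intervals $I$ of length about $\delta$, where $1\lesssim\delta\lesssim M$. There are about $M/\delta$ of them, and by \eqref{eq:one} the pieces $\pi_If_m$ have height at least about $\delta/M$ within distance about $1/\delta$ of $t_a$. Their squares add up to at least about $\delta/M$. A point $x\in[0,1)$ is within this distance of about $M/\delta$ points $t_a$. So the total energy $\sum_a\sum_I|\pi_If_m(x)|^2$ is bounded below by a constant, whatever $\delta$ is.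

In the linear problem the intervals must be disjoint, so a block that has been cut at one scale is used up. In the bilinear problem disjointness is required only in the plane, and each of the $M^2$ blocks $Q_a\times Q_b$ can be cut at a scale of its own. At scale $\delta$ the count at $x$ involves the pairs $(a,b)$ with $t_a,t_b$ in a common interval of length $1/\delta$ containing $x$. Half of these pairs have $t_a$ and $t_b$ in opposite halves of the interval. Keeping only those costs a factor $2$, and it leaves the other blocks free to be cut at the scales $2\delta,4\delta,\dots$. Every scale then contributes the same amount at the same point $x$.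

\subsection*{The case $m=2$}
Here $M=4$, the points $t_0,\dots,t_3$ are $\frac18,\frac38,\frac58,\frac78$, and $Q_a'=[4a+1,4a+3]$. We use two ways to cut $Q_a'$.

The \emph{fine} cut consists of $16$ closed intervals of length $\frac1{16}$, with left endpoints $4a+1+\frac i8$. By \eqref{eq:one} each piece has modulus at least $2^{-7}$ for $|x-t_a|\le1$, hence on all of $[0,1)$, and the squares add up to at least $16\cdot2^{-14}=2^{-10}$.

The \emph{coarse} cut consists of $8$ closed intervals of length $\frac18$, with left endpoints $4a+1+\frac i4$. Each piece has modulus at least $2^{-6}$ for $|x-t_a|\le\frac12$, hence on the half of $[0,1)$ that contains $t_a$, and there the squares add up to at least $8\cdot2^{-12}=2^{-9}$.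

In the $8$ blocks $Q_a\times Q_b$ with $t_a,t_b$ on opposite sides of $\frac12$, take all products $I\times J$ of intervals of the fine cuts. By \eqref{eq:factor} they contribute at least $8\cdot(2^{-10})^2=2^{-17}$ to $T^2$ on $[0,1)$. In the blocks with $(a,b)=(0,1),(1,0),(2,3),(3,2)$ take products of the coarse cuts. For $x\in[0,\frac12)$ the first two contribute at least $2\cdot(2^{-9})^2=2^{-17}$, and for $x\in[\frac12,1)$ the last two do. So $T^2\ge2\cdot2^{-17}$ on $[0,1)$. Had we used the fine cut in all $16$ blocks, the same count would give $16\cdot2^{-20}=2^{-16}$. The second scale has thus only recovered what was given up for it; the gain starts with the third scale and then grows linearly in $m$.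

\section{The counterexample}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Size of $f_m$.} Choose $c_L$ with $|\varphi(y)|\le c_L(1+|y|)^{-L}$. Since $M(x-t_a)=Mx-a-\frac12$, for every $x$
\[
|f_m(x)|\le\sum_{a\in\mathbb Z}|\varphi(Mx-\tfrac12-a)|\le\Gamma:=c_2\sup_y\sum_{a\in\mathbb Z}(1+|y-a|)^{-2}<\infty .
\]
For $|x|\ge2$ and $0\le a<M$ we have $|Mx-a-\frac12|\ge M(|x|-1)\ge M|x|/2$, so
\[
|f_m(x)|\le Mc_L(M|x|/2)^{-L}\le c_L(|x|/2)^{-L}\le 3^Lc_L(1+|x|)^{-L},
\]
the last step because $|x|\ge\frac23(1+|x|)$. For $|x|<2$ we have $1\le3^L(1+|x|)^{-L}$. So (i) holds with $C_L=3^L\max(\Gamma,c_L)$, and the $L^p$ bound follows by taking $L>1/p$.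

\emph{The scale of a pair.} For $x\in[0,1)$ and $0\le j\le m$, let $D_j(x)$ be the dyadic interval $[i2^{-j},(i+1)2^{-j})$ that contains $x$. It is the union of $2^{m-j}$ intervals $[\frac aM,\frac{a+1}M)$, each containing only its midpoint $t_a$, so it contains exactly $2^{m-j}$ of the points $t_a$. For $a\ne b$ let $j(a,b)$ be the largest $j$ with $D_j(t_a)=D_j(t_b)$. Equality holds for $j=0$ and fails for $j=m$, so $0\le j(a,b)\le m-1$; and $j(a,b)=j$ exactly when $t_a,t_b$ lie in opposite halves of a dyadic interval of length $2^{-j}$. Figure~\ref{fig:blocks} shows the case $m=3$.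

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!12] (0,4) rectangle (4,8) (4,0) rectangle (8,4);
\foreach \x in {0,4} \fill[gray!35] (\x,\x+2) rectangle (\x+2,\x+4) (\x+2,\x) rectangle (\x+4,\x+2);
\foreach \x in {0,2,4,6} \fill[gray!65] (\x,\x+1) rectangle (\x+1,\x+2) (\x+1,\x) rectangle (\x+2,\x+1);
\draw (0,0) grid (8,8);
\foreach \x/\y in {2/6,6/2} \node[fill=white,inner sep=2pt] at (\x,\y) {$0$};
\foreach \x/\y in {1/3,3/1,5/7,7/5} \node[fill=white,inner sep=2pt] at (\x,\y) {$1$};
\foreach \x in {0,2,4,6} {\node at (\x+0.5,\x+1.5) {$2$}; \node at (\x+1.5,\x+0.5) {$2$};}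
\foreach \x in {0,...,7} {\node[below] at (\x+0.5,0) {\small $Q_{\x}$}; \node[left] at (0,\x+0.5) {\small $Q_{\x}$};}
\end{tikzpicture}
\caption{The frequency plane for $m=3$, divided into the blocks $Q_a\times Q_b$, $0\le a,b\le7$. In a region labeled $j$, each block is filled with squares of side $2^{j-4}$; the diagonal blocks stay empty. For $x\in[0,\frac14)$, the two regions labeled $0$, the lower left two labeled $1$ and the lower left two labeled $2$ contribute at least $2^{-17}$ per label to the square of the operator at $x$.}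
\label{fig:blocks}
\end{figure}

\emph{The squares.} A piece of $f_{m,a}$ must reach across a dyadic interval of length $2^{-j}$, and by \eqref{eq:one} frequency intervals of length $2^{j-4}$ achieve this. For $0\le j\le m-1$ let
\[
\mathcal P_{a,j}=\big\{[u,u+2^{j-4}]:\ u=Ma+\tfrac M4+i2^{j-3},\ 0\le i<2^{m-j+2}\big\}.
\]
The spacing is twice the length, so these $2^{m-j+2}$ closed intervals are disjoint. The last one ends at $Ma+\frac M4+2^{m-1}-2^{j-4}<Ma+\frac{3M}4$, so all lie in $Q_a'$. Put
\[
\Omega_m=\bigcup_{a\ne b}\big\{I\times J:\ I\in\mathcal P_{a,j(a,b)},\ J\in\mathcal P_{b,j(a,b)}\big\}.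
\]
Both factors are cut with the same $j$, so these are closed squares of side $2^{j(a,b)-4}$, and each $j\in\{0,\dots,m-1\}$ occurs. Two squares of the same pair $(a,b)$ are disjoint because the intervals of each $\mathcal P_{a,j}$ are; squares of different pairs lie in the disjoint sets $Q_a'\times Q_b'$.

\emph{The count.} Let $E_{a,j}(x)=\sum_{I\in\mathcal P_{a,j}}|\pi_If_m(x)|^2$. By \eqref{eq:factor},
\begin{equation}\label{eq:TE}
T_{\Omega_m}(f_m,f_m)(x)^2=\sum_{a\ne b}E_{a,j(a,b)}(x)\,E_{b,j(a,b)}(x).
\end{equation}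
Fix $x\in[0,1)$ and $0\le j\le m-1$. If $t_a\in D_j(x)$ and $I\in\mathcal P_{a,j}$, then $|x-t_a|<2^{-j}=\frac1{16|I|}$, and \eqref{eq:one} gives
\begin{equation}\label{eq:E}
|\pi_If_m(x)|\ge2^{j-m-5},\qquad E_{a,j}(x)\ge2^{m-j+2}\cdot2^{2(j-m-5)}=2^{j-m-8}.
\end{equation}
Each half of $D_j(x)$ contains $2^{m-j-1}$ points $t_a$, so there are $2\cdot2^{2(m-j-1)}=2^{2(m-j)-1}$ ordered pairs $(a,b)$ with $t_a,t_b\in D_j(x)$ and $j(a,b)=j$. Different $j$ give different pairs. Keeping only these terms in \eqref{eq:TE},
\begin{equation}\label{eq:count}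
T_{\Omega_m}(f_m,f_m)(x)^2\ge\sum_{j=0}^{m-1}2^{2(m-j)-1}\cdot2^{2(j-m-8)}=2^{-17}m ,
\end{equation}
and (ii) follows from $2^{-17/2}\ge2^{-9}$.

\emph{The consequence.} A function that is at least $\lambda$ on a set of measure $1$ has $\|\cdot\|_{s,\infty}\ge\lambda$ for every $s\in(0,\infty]$. So $\|T_{\Omega_m}(f_m,f_m)\|_s\ge\|T_{\Omega_m}(f_m,f_m)\|_{s,\infty}\ge2^{-9}\sqrt m$, while $\|f_m\|_p\|f_m\|_q$ stays bounded by (i). Let $m\to\infty$.
\end{proof}

The proof used the cut-off $\mathbf 1_I$ only through its positivity and its integral, so its discontinuity plays no part in the failure.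

\begin{proposition}\label{prop:smooth}
Let $\chi\ge0$ be smooth, supported in $[-\frac12,\frac12]$, with $\int\chi\ge\frac12$, and let $\chi_I(\xi)=\chi((\xi-c_I)/|I|)$, where $c_I$ is the center of $I$. If $\mathbf 1_{I\times J}(\xi,\eta)$ is replaced by $\chi_I(\xi)\chi_J(\eta)$ in the definition of $T_\Omega$, then Theorem~\ref{thm:main} holds with $2^{-11}$ in place of $2^{-9}$.
\end{proposition}

\begin{proof}
The integrals factor as in \eqref{eq:factor}, with $\pi_If(x)$ replaced by $\int\chi_I\hat fe^{2\pi ix\xi}\,d\xi$. Lemma~\ref{lem:phase} with $\kappa=\chi_I$, $\int\kappa\ge\frac12|I|$, gives the first bound in \eqref{eq:E} with $2^{j-m-6}$, hence the second with $2^{j-m-10}$. Then \eqref{eq:count} holds with $2^{-21}m$, and $2^{-21/2}\ge2^{-11}$.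
\end{proof}

\begin{remark}[other $\ell^r$ sums]
Replace the $\ell^2$ norm over $\omega\in\Omega$ by the $\ell^r$ norm. Since $\ell^r$ norms decrease in $r$, the lower bound (ii), and with it the failure, persists for $0<r\le2$. For $r>2$ the count of squares and \eqref{eq:E} give at scale $j$ the contribution $2^{2(m-j)-1}\cdot2^{2(m-j)+4}\cdot2^{2r(j-m-5)}=2^{3-10r}\,2^{(4-2r)(m-j)}$ to the $r$th power. Its sum over $j$ is bounded in $m$, so the argument yields no growth: $r=2$ is the exponent at which all scales weigh the same.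
\end{remark}

\begin{remark}[comparison with the plane]
Take $F(x,y)=f_m(x)f_m(y)$ in \eqref{eq:journe}. For $x,y\in[0,1)$ the count above applies to those $j$ with $D_j(x)=D_j(y)$ and gives $S_{\Omega_m}F(x,y)^2\ge2^{-17}\nu_m(x,y)$, where $\nu_m(x,y)$ is the number of such $j$ in $\{0,\dots,m-1\}$. On the diagonal $\nu_m=m$. But $\nu_m(x,y)>j$ forces $D_j(x)=D_j(y)$, which holds on a subset of $[0,1)^2$ of measure $2^{-j}$, so $\sup_m\|\nu_m\|_{L^p([0,1)^2)}<\infty$ for every $p<\infty$. The lower bound is large only near the diagonal, where a norm in the plane does not see it and $T_\Omega$ does.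
\end{remark}

\section{One collection for all exponents}\label{sec:fixed}

Modulation moves the examples to disjoint parts of the frequency plane without changing any modulus: if $\tilde h(x)=e^{2\pi ivx}h(x)$, then $\pi_{I+v}\tilde h(x)=e^{2\pi ivx}\pi_Ih(x)$.

\begin{proof}[Proof of Theorem~\ref{thm:fixed}]
All blocks $Q_a$ lie in $[0,M^2]=[0,4^m]$, so $\hat f_m$ is supported in $[0,4^m]$ and the squares of $\Omega_m$ lie in $[0,4^m]^2$. Let
\[
v_m=4^{m+1},\quad B_m=v_m+[0,4^m],\quad\tilde\Omega_m=\Omega_m+(v_m,v_m),\quad\tilde f_m(x)=e^{2\pi iv_mx}f_m(x).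
\]
Since $v_m+4^m=5\cdot4^m<v_{m+1}$, the intervals $B_m$ are pairwise disjoint. The squares of $\tilde\Omega_m$ lie in $B_m\times B_m$, so $\Omega=\bigcup_m\tilde\Omega_m$ consists of mutually disjoint closed squares. On $[0,1)$,
\[
T_\Omega(\tilde f_m,\tilde f_m)\ge T_{\tilde\Omega_m}(\tilde f_m,\tilde f_m)=T_{\Omega_m}(f_m,f_m)\ge2^{-9}\sqrt m ,
\]
while $|\tilde f_m|=|f_m|$. As at the end of the proof of Theorem~\ref{thm:main}, no bound $L^p\times L^q\to L^{s,\infty}$ holds.

For the second claim we add the examples with summable coefficients $l^{-2}$. Since $T_\Omega(f,f)^2$ is homogeneous of degree $4$ in $f$, this costs $l^{-8}$, which we offset by taking $m_l=l^8$. Let $f=\sum_{l\ge1}l^{-2}\tilde f_{m_l}$. By Theorem~\ref{thm:main}(i) the series converges uniformly and in $L^1$, so $f$ is continuous, and $|f(x)|\le C_L\sum_ll^{-2}(1+|x|)^{-L}$ for $L\ge2$; smaller $L$ follow from $L=2$. Convergence in $L^1$ gives $\hat f=\sum_ll^{-2}\widehat{\tilde f_{m_l}}$ pointwise, and the $l$th term is supported in $B_{m_l}$. So $\pi_If=l^{-2}\pi_I\tilde f_{m_l}$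 for $I\subset B_{m_l}$, and by \eqref{eq:count}, on $[0,1)$,
\[
T_\Omega(f,f)^2\ge\sum_{l\ge1}l^{-8}\,T_{\tilde\Omega_{m_l}}(\tilde f_{m_l},\tilde f_{m_l})^2\ge\sum_{l\ge1}l^{-8}\,2^{-17}l^8=\infty .\qedhere
\]
\end{proof}

By \eqref{eq:finite}, such an $f$ cannot have an integrable Fourier transform; in particular it cannot be a Schwartz function.

\section{Lower bounds for $K$ scales}\label{sec:lower}

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:scales}(a), (c)]
The collection $\Omega_K$ has the side lengths $2^{j-4}$, $0\le j<K$, that is, $K$ scales. For $1\le r<\infty$ we have $\int(1+|x|)^{-2r}\,dx\le2$, so $\|f_K\|_r\le2C_2$ by Theorem~\ref{thm:main}(i). Part (ii) gives $2^{-9}\sqrt K\le N_{p,q}(K)(2C_2)^2$, with a constant that does not depend on $p,q$.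
\end{proof}

For $p<2$ a single bump of width $1/M$ suffices. With the height normalized to $M$ its $L^p$ norm is of order $M^{1-1/p}$, while cutting its frequencies at unit scale produces about $M$ pieces of unit height on $[0,1]$, with square function of order at least $M^{1/2}$.

\begin{proof}[Proof of Theorem~\ref{thm:scales}(b)]
Reflecting the squares in the diagonal exchanges the roles of $f$ and $g$, so we may take $p<2$; and $N_{p,q}(K)\ge N_{p,q}(1)$. Let $M\ge1$ be an integer, $f(x)=M\varphi(Mx)$ and $g=\varphi$, so that $\hat f(\xi)=\hat\varphi(\xi/M)\ge1$ on $[\frac M4,\frac{3M}4]$ and $\hat g\ge1$ on $[\frac14,\frac34]$. Let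
\[
J=[\tfrac38,\tfrac38+\tfrac1{16}],\qquad I_i=[\tfrac M4+\tfrac i8,\ \tfrac M4+\tfrac i8+\tfrac1{16}],\quad0\le i<4M .
\]
The $I_i$ are disjoint and lie in $[\frac M4,\frac{3M}4]$, since the last one ends at $\frac{3M}4-\frac1{16}$. So the $I_i\times J$ form a collection $\Omega$ of disjoint squares of side $\frac1{16}$. Lemma~\ref{lem:phase} with $t=0$, $\lambda=1$ gives $|\pi_{I_i}f(x)|\ge2^{-5}$ and $|\pi_Jg(x)|\ge2^{-5}$ for $x\in[0,1]$. Hence $\|T_\Omega(f,g)\|_s\ge2^{-10}(4M)^{1/2}$, whereas $\|f\|_p\|g\|_q=M^{1-1/p}\|\varphi\|_p\|\varphi\|_q$. Since $p<2$ means $1-\frac1p<\frac12$, the ratio is unbounded as $M\to\infty$.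
\end{proof}

This obstruction is linear: the same $f$ and $I_i$ give $\|S_{\{I_i\}}f\|_p\ge2^{-5}(4M)^{1/2}$, so for $p<2$ the linear square function has no $L^p$ bound that is uniform in the collection of intervals.

\section{Upper bounds for $K$ scales}\label{sec:upper}

Let $p,q\ge2$, let $f,g$ be Schwartz functions, and let $\Omega$ be a collection of mutually disjoint squares whose scales lie in a set $\mathcal K\subset\mathbb Z$ with at most $K$ elements.

\subsection*{Reduction to a lattice}
For product collections the sum \eqref{eq:factor} factors. We want the same for the squares of one scale $k$. Disjoint squares of comparable size can be indexed by points $(n,n')$ of a lattice, but the side $I$ of the square with index $(n,n')$ depends on $n'$ as well as on $n$. To factor the double sum we need a majorant of $|\pi_If(x)|$ that depends only on $k$ and $n$, whatever the endpoints of $I$. A supremum over endpoints is the Carleson operator,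
\[
\mathcal Ch(x)=\sup_{c\in\mathbb R}\Big|\int_{-\infty}^c\hat h(\xi)e^{2\pi ix\xi}\,d\xi\Big|\qquad(h\text{ Schwartz}),
\]
which satisfies $|\pi_Ih|\le2\,\mathcal Ch$ for every bounded interval $I$. To keep the orthogonality in $n$ we apply it to smooth lattice pieces of $f$. Fix a smooth $\psi$ supported in $[-1,4]$ with $0\le\psi\le1$ and $\psi=1$ on $[0,3]$, and for $k,n\in\mathbb Z$ define
\[
\widehat{P_{k,n}f}(\xi)=\psi(2^{-k}\xi-n)\hat f(\xi),\qquad A_k(f)=\sum_{n\in\mathbb Z}\big(\mathcal CP_{k,n}f\big)^2 .
\]

\begin{lemma}\label{lem:lattice}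
$T_\Omega(f,g)^2\le16\sum_{k\in\mathcal K}A_k(f)A_k(g)$ pointwise.
\end{lemma}

\begin{proof}
Let $\omega=I\times J\in\Omega$ have scale $k$, side $\ell\in[2^k,2^{k+1})$ and lower left corner $(u,u')$. Let $n,n'$ be the integers with $n2^k\le u<(n+1)2^k$ and $n'2^k\le u'<(n'+1)2^k$; here it matters that both sides have the same scale. Since $u<(n+1)2^k\le u+\ell$, and likewise for $u'$, the point $((n+1)2^k-\varepsilon,(n'+1)2^k-\varepsilon)$ lies in the interior of $\omega$ for all small $\varepsilon>0$. Two squares of scale $k$ with the same $(n,n')$ would therefore intersect, so by disjointness each triple $(k,n,n')$ comes from at most one square. Next, $u+\ell<(n+3)2^k$, so $I\subset[n2^k,(n+3)2^k]$, where $\psi(2^{-k}\xi-n)=1$. Hence $|\pi_If|=|\pi_IP_{k,n}f|\le2\,\mathcal CP_{k,n}f$, and the same argument with $J,n',g$ gives $|\pi_Jg|\le2\,\mathcal CP_{k,n'}g$. Insert these bounds in \eqref{eq:factor} and sum over all $k\in\mathcal K$ and $n,n'\in\mathbb Z$.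
\end{proof}

\subsection*{Summing the scales}
Suppose we know the one-scale bounds $\|A_k(f)^{1/2}\|_r\le C_r\|f\|_r$ for $r\ge2$, uniformly in $k$; they are the case $K=1$ of Proposition~\ref{prop:l4} below. If $s\ge2$, the triangle inequality in $L^{s/2}$ and H\"older's inequality turn Lemma~\ref{lem:lattice} into $N_{p,q}(K)\le C\sqrt K$. If $s<2$, then $L^{s/2}$ is not normed; subadditivity of $t\mapsto t^{s/2}$ gives
\begin{equation}\label{eq:naive}
\|T_\Omega(f,g)\|_s^s\le4^s\sum_{k\in\mathcal K}\|A_k(f)^{1/2}\|_p^s\,\|A_k(g)^{1/2}\|_q^s\le CK\|f\|_p^s\|g\|_q^s ,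
\end{equation}
that is, only $K^{1/s}$. As $p,q>2$ allows every $s>1$, we must keep the sum over $k$ inside the norms. The Cauchy--Schwarz inequality in $k$ and H\"older's inequality in $x$ give, from Lemma~\ref{lem:lattice},
\begin{equation}\label{eq:holder}
\|T_\Omega(f,g)\|_s\le4\,\Big\|\Big(\sum_{k\in\mathcal K}A_k(f)^2\Big)^{1/4}\Big\|_p\Big\|\Big(\sum_{k\in\mathcal K}A_k(g)^2\Big)^{1/4}\Big\|_q .
\end{equation}
What remains is a linear estimate.

\begin{proposition}\label{prop:l4}
For Schwartz $f$ and $\mathcal K\subset\mathbb Z$ with at most $K$ elements,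
\[
\Big\|\Big(\sum_{k\in\mathcal K}A_k(f)^2\Big)^{1/4}\Big\|_p\le
\begin{cases}C_pK^{1/4}\|f\|_p,&2<p<\infty,\\ CK^{1/2}\|f\|_2,&p=2.\end{cases}
\]
\end{proposition}

The proof for $p>2$ has two steps: without $\mathcal C$, the lattice square functions of all scales have one common pointwise majorant (Lemma~\ref{lem:pointwise}); and $\mathcal C$ can be removed from inside an $\ell^4(\ell^2)$ norm (Lemma~\ref{lem:vector}).

\subsection*{The smooth lattice square function}
Let $\mathcal Mh(x)=\sup_{\rho>0}\frac1{2\rho}\int_{x-\rho}^{x+\rho}|h|$ be the Hardy--Littlewood maximal function. It is bounded on $L^r(\mathbb R)$ for $1<r\le\infty$. Splitting into $|y|<1$ and $2^i\le|y|<2^{i+1}$, $i\ge0$, gives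
\begin{equation}\label{eq:max}
\int|h(x-y)|(1+|y|)^{-2}\,dy\le\Big(2+\sum_{i\ge0}2^{-2i}2^{i+2}\Big)\mathcal Mh(x)=10\,\mathcal Mh(x).
\end{equation}

\begin{lemma}\label{lem:pointwise}
There is $C$, depending only on $\psi$, such that $\sum_n|P_{k,n}f(x)|^2\le C\mathcal M(|f|^2)(x)$ for all $k\in\mathbb Z$, $x\in\mathbb R$ and Schwartz $f$.
\end{lemma}

\begin{proof}
If $h(x)=f(2^{-k}x)$, then $P_{k,n}f(x)=P_{0,n}h(2^kx)$ and $\mathcal M(|f|^2)(x)=\mathcal M(|h|^2)(2^kx)$, so we may take $k=0$. Let $\Psi$ be the Schwartz function with $\hat\Psi=\psi$. The multiplier $\psi(\xi-n)$ is the Fourier transform of $\Psi(y)e^{2\pi iny}$, so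
\[
P_{0,n}f(x)=\int_{\mathbb R}f(x-y)\Psi(y)e^{2\pi iny}\,dy=\int_0^1G_x(y)e^{2\pi iny}\,dy,\qquad G_x(y)=\sum_{l\in\mathbb Z}f(x-y-l)\Psi(y+l).
\]
For fixed $x$ these numbers are the Fourier coefficients of the $1$-periodic function $G_x$. By Parseval's identity and the Cauchy--Schwarz inequality in $l$,
\[
\sum_n|P_{0,n}f(x)|^2=\int_0^1|G_x(y)|^2\,dy\le\Big(\sup_y\sum_l|\Psi(y+l)|\Big)\int_{\mathbb R}|f(x-y)|^2|\Psi(y)|\,dy .
\]
Since $|\Psi(y)|\le C(1+|y|)^{-2}$, the supremum is finite and \eqref{eq:max} bounds the integral.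
\end{proof}

\subsection*{A vector-valued bound for the Carleson operator}
The operator $\mathcal C$ is not linear, and we need it inside an iterated sum. Weighted inequalities handle both points: at the exponent that matches a sum, the inequality is simply added up, and extrapolation then moves it to all other exponents. For $1<r<\infty$, a locally integrable $w>0$ belongs to the class $A_r$ if
\[
[w]_{A_r}=\sup_Q\Big(\frac1{|Q|}\int_Qw\Big)\Big(\frac1{|Q|}\int_Qw^{-1/(r-1)}\Big)^{r-1}<\infty ,
\]
the supremum being over bounded intervals $Q$. The weight $w=1$ has $[w]_{A_r}=1$. Write $\|F\|_{L^r(w)}^r=\int|F|^rw$. We use two published results.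

\begin{theorem}[weighted Carleson inequality; \cite{HY}, and on the line \cite{GMS,DL}]\label{thm:carleson}
For $1<r<\infty$ and $w\in A_r$, $\|\mathcal Ch\|_{L^r(w)}\le C\|h\|_{L^r(w)}$ for Schwartz $h$, with $C$ depending only on $r$ and, increasingly, on $[w]_{A_r}$.
\end{theorem}

\begin{theorem}[Rubio de Francia extrapolation \cite{CMP}]\label{thm:extra}
Suppose that a family of pairs $(F,G)$ of nonnegative functions satisfies $\|F\|_{L^{r_0}(w)}\le\Phi([w]_{A_{r_0}})\|G\|_{L^{r_0}(w)}$ for one $r_0\in(1,\infty)$ and all $w\in A_{r_0}$, with $\Phi$ increasing. Then for every $r\in(1,\infty)$ there is an increasing $\Phi_r$, depending only on $r$, $r_0$ and $\Phi$, such that $\|F\|_{L^r(w)}\le\Phi_r([w]_{A_r})\|G\|_{L^r(w)}$ for all pairs of the family and all $w\in A_r$.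
\end{theorem}

Whether the left sides are assumed finite is immaterial: the pairs $(\min(F,N)\mathbf 1_{[-N,N]},G)$ satisfy the same hypothesis, their left sides are finite because $w$ is locally integrable, and monotone convergence recovers $F$ as $N\to\infty$.

\begin{lemma}\label{lem:vector}
For $1<p<\infty$ and Schwartz functions $h_{k,n}$, $k,n\in\mathbb Z$,
\[
\Big\|\Big(\sum_k\Big(\sum_n(\mathcal Ch_{k,n})^2\Big)^2\Big)^{1/4}\Big\|_p\le C_p\Big\|\Big(\sum_k\Big(\sum_n|h_{k,n}|^2\Big)^2\Big)^{1/4}\Big\|_p .
\]
\end{lemma}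

\begin{proof}
For a finite sequence $(h_n)$ of Schwartz functions let $F=(\sum_n(\mathcal Ch_n)^2)^{1/2}$ and $G=(\sum_n|h_n|^2)^{1/2}$. Squaring Theorem~\ref{thm:carleson} with $r=2$ and summing over $n$ gives $\int F^2w\le\Phi([w]_{A_2})^2\int G^2w$ for $w\in A_2$, with an increasing $\Phi$ that does not depend on the sequence. Theorem~\ref{thm:extra} with $r_0=2$, $r=4$ gives $\int F^4w\le\Phi_4([w]_{A_4})^4\int G^4w$ for $w\in A_4$. Given finitely many such pairs $(F_k,G_k)$, we sum the last inequality over $k$: the pairs $((\sum_kF_k^4)^{1/4},(\sum_kG_k^4)^{1/4})$ satisfy the hypothesis of Theorem~\ref{thm:extra} with $r_0=4$. Its conclusion with $r=p$ and $w=1$ is the lemma for finite sums. For infinite sums, bound the right side of each finite inequality by the full right side and apply monotone convergence on the left.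
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:l4}]
Let $p>2$. Apply Lemma~\ref{lem:vector} with $h_{k,n}=P_{k,n}f$ for $k\in\mathcal K$ and $h_{k,n}=0$ otherwise, and then Lemma~\ref{lem:pointwise}. The majorant $\mathcal M(|f|^2)$ is the same for every $k$, so the sum over $k$ costs exactly $K^{1/4}$:
\[
\Big\|\Big(\sum_{k\in\mathcal K}A_k(f)^2\Big)^{1/4}\Big\|_p\le C_pK^{1/4}\big\|\mathcal M(|f|^2)^{1/2}\big\|_p=C_pK^{1/4}\big\|\mathcal M(|f|^2)\big\|_{p/2}^{1/2}\le C_p'K^{1/4}\|f\|_p .
\]
The last step is the maximal theorem on $L^{p/2}$, and it is the only place where $p>2$ is used.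

For $p=2$ the maximal theorem fails and orthogonality replaces it. The function $\psi$ vanishes outside the open interval $(-1,4)$, so for each $\xi$ at most $5$ of the numbers $\psi(2^{-k}\xi-n)$, $n\in\mathbb Z$, are nonzero, and Plancherel's theorem gives $\sum_n\|P_{k,n}f\|_2^2\le5\|f\|_2^2$. Using $(\sum_kA_k^2)^{1/2}\le\sum_kA_k$ and Theorem~\ref{thm:carleson} with $r=2$, $w=1$,
\[
\Big\|\Big(\sum_{k\in\mathcal K}A_k(f)^2\Big)^{1/4}\Big\|_2^2\le\sum_{k\in\mathcal K}\int A_k(f)\le C\sum_{k\in\mathcal K}\sum_n\|P_{k,n}f\|_2^2\le5CK\|f\|_2^2 .\qedhere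
\]
\end{proof}

\begin{proof}[Proof of the upper bounds in Theorem~\ref{thm:scales}]
Insert Proposition~\ref{prop:l4}, for $f$ with exponent $p$ and for $g$ with exponent $q$, into \eqref{eq:holder}. The power of $K$ is $\frac14+\frac14=\frac12$ if $p,q>2$; it is $\frac12+\frac14=\frac34$ if one exponent equals $2$ and the other exceeds $2$; and it is $\frac12+\frac12=1$ if $p=q=2$. Together with Section~\ref{sec:lower} this proves (a), (b) and (c). For $K=1$, the upper bounds give $N_{p,q}(1)<\infty$ when $p,q\ge2$, and (b) gives the converse.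
\end{proof}

\begin{remark}
The exponent $\frac34$ in (c) is not optimal in general. If $p=2$, then $s<2$, and \eqref{eq:naive} gives $N_{2,q}(K)\le C_qK^{1/2+1/q}$ for $q\ge2$, which is smaller than $K^{3/4}$ in order when $q>4$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BB} Cristina Benea, Frederic Bernicot, \emph{A bilinear Rubio de Francia inequality for arbitrary squares}, arXiv:1602.01948 (2016).

\bibitem{CMP} Cruz-Uribe, Martell, P\'erez, \emph{Weights, Extrapolation and the Theory of Rubio de Francia}, Birkh\"auser, 2011.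

\bibitem{DL} Di Plinio, Lerner, J. London Math. Soc. 90 (2014).

\bibitem{GMS} Grafakos, Martell, Soria, Math. Ann. 331 (2005).

\bibitem{HY} Hunt, Young, Bull. Amer. Math. Soc. 80 (1974).

\end{thebibliography}
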